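\title{An optimal strategy for Bob in the coloring game on complete multipartite graphs}

\begin{abstract}
In the graph coloring game on a complete multipartite graph, Bob has a natural strategy: spend a new color on a part that already has a color whenever this is possible, and otherwise start a largest uncolored part if it has at least three vertices and a smallest one if it does not. We prove that this strategy is optimal on every complete multipartite graph, singletons allowed, however its free choices are resolved; it wins from every position from which Bob can win at all. We also give an exact formula for the game chromatic number, a closed form for graphs without singletons, and show that three is the only threshold for which the strategy is always optimal.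
\end{abstract}

\section{Introduction}\label{sec:intro}

The \emph{graph coloring game} is played by Alice and Bob on a finite graph $G$ with a fixed set $C$ of colors. A color is \emph{legal} for a vertex $v$ if no neighbor of $v$ has that color. Alice moves first, the players alternate, and a move gives a legal color to an uncolored vertex. The game ends when the whole graph is colored, and then Alice wins, or when no uncolored vertex has a legal color, and then Bob wins. The \emph{game chromatic number} $\chi_g(G)$ is the least $|C|$ for which Alice has a winning strategy. A strategy of Bob is \emph{optimal for $G$} if it wins, whatever Alice does, when the game is played on $G$ with $\chi_g(G)-1$ colors.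

Let $G=K_{r_1,\dots,r_k}$ be the complete multipartite graph with parts $V_1,\dots,V_k$, where $|V_i|=r_i$ and $r_1\ge\dots\ge r_k\ge1$: two vertices are adjacent exactly when they lie in different parts. A part of size $1$ is a \emph{singleton}. During the game a part is \emph{uncolored}, \emph{partially colored} or \emph{fully colored} according as none, some but not all, or all of its vertices are colored. A color is \emph{new} if it has not been used anywhere.

A color can appear in only one part. The first vertex colored in a part therefore needs a new color, while every later vertex of that part may reuse a color of the part. So Alice wins exactly when every part gets its first color before the new colors run out, and Bob's only weapon is to \emph{waste} colors, by giving a new color to a vertex of a partially colored part. This gives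
\[
k\le\chi_g(G)\le 2k-1 .
\]
For the upper bound, Alice colors a vertex of an uncolored part at each turn; before her $i$-th move at most $2(i-1)\le 2k-2$ colors are in use, and after at most $k$ such moves no uncolored part is left. Both bounds are attained. On $K_{1,\dots,1}$ nothing can be wasted and $\chi_g=k$. On $K_{2,\dots,2}$ Bob answers each move of Alice by giving a new color to the other vertex of the same part, so $2k-2$ colors are exhausted on $k-1$ parts and $\chi_g=2k-1$.

One more vertex changes the picture. On $K_{3,2,\dots,2}$ let Alice color a vertex of the part of size $3$. Bob wastes a color there, and Alice colors the third vertex with a color of the part. Now no part is partially colored, so Bob must himself start a part of size $2$. Alice completes it with the same color, Bob must start the next part, and so on. This play uses only $k+1$ colors. Alice gains by leaving Bob with nothing to waste a color on, and the delicate question for Bob is which part to start when he is forced to start one. A first guess is a largest part, which offers the most vertices for later waste. The following strategy makes this choice only when a part of size at least $3$ is available.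

\begin{definition}\label{def:B1}
The strategy $(B1')$ tells Bob what to do after Alice has colored a vertex of a part $V_i$. He chooses a vertex by the first rule that applies.
\begin{enumerate}
\item[1.] If $V_i$ is partially colored, he takes any uncolored vertex of $V_i$.
\item[2.] If some part is partially colored, he takes any uncolored vertex of any partially colored part with the smallest number of uncolored vertices.
\item[3.] If some uncolored part has size at least $3$, he takes any vertex of a largest uncolored part.
\item[4.] Otherwise he takes any vertex of a smallest uncolored part.
\end{enumerate}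
He gives the vertex a new color if there is one, and otherwise a color that already appears in the same part.
\end{definition}

The problem, which comes from Turowski, Obszarski and Zi\k{e}ba~\cite{TOZ}, is whether $(B1')$ is optimal for every complete multipartite graph, for every way of resolving the choices that it leaves open. The answer is yes.

\begin{theorem}\label{thm:main}
Let $G$ be a complete multipartite graph, and resolve the free choices in $(B1')$ in any way.
\begin{enumerate}
\item[(a)] The strategy $(B1')$ is optimal for $G$. It wins with every number $N<\chi_g(G)$ of colors.
\item[(b)] In any position of the game on $G$ with any number of colors, reached by arbitrary play of both sides and with Bob to move, if Bob has a winning continuation at all, then following $(B1')$ from that position wins.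
\end{enumerate}
\end{theorem}

No other threshold in rule 3 works.

\begin{theorem}\label{thm:threshold}
For $\tau\ge1$ let $(B_\tau)$ be $(B1')$ with ``size at least $3$'' in rule 3 replaced by ``size at least $\tau$''. Then $(B_\tau)$ is optimal for all complete multipartite graphs if and only if $\tau=3$.
\end{theorem}

Once Bob's optimal play is known, $\chi_g$ is the value of an optimization problem for Alice alone. Theorem~\ref{thm:formula} states this as an exact formula. Without singletons the optimization can be carried out.

\begin{theorem}\label{thm:closed}
Let $r_i\ge2$ for all $i$. Let $d$ be the number of parts of size $2$ and $h$ the number of parts of odd size. Put $S_1=1$ if $k\ge3$ and some $r_i$ equals $3$, and $S_1=0$ otherwise. Put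
\[
S_2=d-1-\sum_{r_i\ge3}\bigl(\lceil r_i/2\rceil-2\bigr)
\]
if $h$ is odd, and $S_2=0$ otherwise. Then $\chi_g(K_{r_1,\dots,r_k})=2k-1-\max\{0,S_1,S_2\}$.
\end{theorem}

For $K_{3,2,\dots,2}$ with $k\ge2$ parts we have $h=1$ and $S_2=k-2\ge S_1$, so $\chi_g=k+1$, the number of colors used in the play above.

The proof is self-contained. Section~\ref{sec:pool} replaces the coloring game by a scoring game on a multiset of integers and a counter, in which $(B1')$ becomes a deterministic strategy. Section~\ref{sec:small} solves two graphs with four parts, which locate the threshold. Wasting a color is shown to be optimal by a short simulation argument in Section~\ref{sec:mono}. The forced choice of a part is harder. Section~\ref{sec:sched} describes Alice's best play against $(B1')$ as a sequence of rounds, Section~\ref{sec:exchange} shows that rounds can be reordered, and Section~\ref{sec:forced} completes the proof. Theorem~\ref{thm:closed} is proved in Section~\ref{sec:closed}.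

\section{The pool game}\label{sec:pool}

Call a part \emph{touched} if at least one of its vertices is colored. All uncolored vertices in touched parts behave alike: each can take a new color or a color of its own part. Only their number matters. To a position of the coloring game we attach
\begin{itemize}
\item the multiset $U$ of sizes of the untouched parts;
\item the \emph{pool} $p$, the number of uncolored vertices in touched parts;
\item the number $u$ of new colors still available.
\end{itemize}
For a multiset $U$ of positive integers we write $|U|$ for its number of elements, $\sum U$ for their sum, and $U+r$, $U-r$ for $U$ with one copy of $r$ added or removed. A move is of one of two kinds.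
\begin{itemize}
\item A \emph{pool move} colors a vertex of a touched part and sends $(U,p)$ to $(U,p-1)$. It is legal whenever $p\ge1$, and it lowers $u$ by $1$ or by $0$.
\item A \emph{touch} of a part of size $r\in U$ sends $(U,p)$ to $(U-r,p+r-1)$. It needs a new color and lowers $u$ by $1$.
\end{itemize}
Each untouched part will cost one new color, whoever touches it. Beyond these $|U|$ colors, what counts is how many colors Bob can waste before the last part is touched. This is the score of the following game.

\begin{definition}
The \emph{pool game} is played on pairs $(U,p)$ with the two kinds of moves above. It stops when $U=\emptyset$. The \emph{score} is the number of pool moves made by Bob; Bob maximizes it and Alice minimizes it.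
\end{definition}

Every move lowers $p+\sum U$ by $1$, so the game is finite. Let $V_A(U,p)$ and $V_B(U,p)$ be its values with Alice and with Bob to move. Thus $V_A(\emptyset,p)=V_B(\emptyset,p)=0$, and for $U\ne\emptyset$
\begin{align*}
V_A(U,p)&=\min\bigl\{V_B(U,p-1),\ V_B(U-r,p+r-1)\ (r\in U)\bigr\},\\
V_B(U,p)&=\max\bigl\{1+V_A(U,p-1),\ V_A(U-r,p+r-1)\ (r\in U)\bigr\},
\end{align*}
where the first entry is present only if $p\ge1$. For $U\neq\emptyset$ put
\[
\rho(U)=\begin{cases}\max U&\text{if }\max U\ge3,\\ \min U&\text{otherwise,}\end{cases}
\]
and let $\beta$ be the following strategy of Bob in the pool game: \emph{make a pool move if $p\ge1$, and touch a part of size $\rho(U)$ if $p=0$.}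

The strategy $(B1')$ induces exactly $\beta$. After Alice's move in $V_i$, the part $V_i$ is partially or fully colored. Rule 1 or rule 2 applies precisely when some part is partially colored, that is, when $p\ge1$, and both prescribe a pool move. Rules 3 and 4 apply when $p=0$ and prescribe a touch of a part of size $\rho(U)$. All free choices lead to the same pair $(U,p)$, which is why they will play no role.

Let $V^\beta_A$ and $V^\beta_B$ be the values when Bob is bound to $\beta$ and Alice minimizes. They vanish for $U=\emptyset$; for $U\neq\emptyset$, $V^\beta_A$ is the minimum of $V^\beta_B$ over Alice's options, and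
\[
V^\beta_B(U,p)=1+V^\beta_A(U,p-1)\quad(p\ge1),\qquad V^\beta_B(U,0)=V^\beta_A\bigl(U-\rho(U),\rho(U)-1\bigr).
\]
Restricting Bob cannot help him, so $V^\beta_X\le V_X$ for $X\in\{A,B\}$.

\begin{proposition}\label{prop:reduction}
Consider a position of the coloring game with data $(U,p,u)$, $U\ne\emptyset$, and player $X$ to move.
\begin{enumerate}
\item[(i)] If $u\ge|U|+V_X(U,p)$, then Alice wins.
\item[(ii)] If $u<|U|+V^\beta_X(U,p)$, then Bob wins by playing $(B1')$.
\end{enumerate}
\end{proposition}

\begin{proof}
(i) Alice plays optimally in the pool game and reuses a color of the part in each of her pool moves. We check that every move preserves the inequality $u\ge|U|+V$, where $V$ is the value of the current position for the player to move. A move of Alice keeps $V$; her touch lowers both $u$ and $|U|$ by $1$, and her pool move changes neither. A touch by Bob lowers both $u$ and $|U|$ by $1$ and does not increase $V$. A pool move by Bob lowers $u$ by at most $1$ and $V$ by at least $1$. Hence $u\ge|U|\ge1$ as long as $U\ne\emptyset$, so every touch is available and the game does not get stuck. Once $U=\emptyset$, every uncolored vertex can reuse a color of its part, and the graph gets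 fully colored.

(ii) Bob can always follow $(B1')$: if $u\ge1$ he has a new color, if $u=0$ and $p\ge1$ he reuses a color, and if $u=p=0$ the game is over. Suppose that he follows it and Alice wins. Then $U$ becomes empty at some moment, and $u\ge1$ at all earlier moments, because with $u=0$ an untouched part can never be colored. So up to that moment Bob uses a new color at each move. We check that every such move preserves $u<|U|+V^\beta$. A move of Alice does not decrease $V^\beta$; her touch lowers both $u$ and $|U|$ by $1$, and her pool move keeps $|U|$ and does not increase $u$. A touch by Bob lowers both $u$ and $|U|$ by $1$ and keeps $V^\beta$. A pool move by Bob lowers both $u$ and $V^\beta$ by exactly $1$. When $U$ becomes empty the inequality reads $u<0$, which is absurd.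
\end{proof}

The two conditions in Proposition~\ref{prop:reduction} are complementary once $\beta$ is known to be optimal in the pool game. This is the central statement of the paper.

\begin{theorem}\label{thm:V}
$V^\beta_X(U,p)=V_X(U,p)$ for all $(U,p)$ and $X\in\{A,B\}$.
\end{theorem}

\begin{corollary}\label{cor:chi}
Let $U=\{r_1,\dots,r_k\}$. Then $\chi_g(K_{r_1,\dots,r_k})=k+V_A(U,0)$.
\end{corollary}

\begin{proof}[Proof of Corollary~\ref{cor:chi} and Theorem~\ref{thm:main} from Theorem~\ref{thm:V}]
The initial position with $N$ colors has data $(U,0,N)$. By Proposition~\ref{prop:reduction}, Alice wins if $N\ge k+V_A(U,0)$, and Bob wins with $(B1')$ if $N<k+V_A^\beta(U,0)=k+V_A(U,0)$. This proves the corollary and Theorem~\ref{thm:main}(a). For (b), let the position have data $(U',p,u)$. If $U'=\emptyset$, Alice wins in any case. If $U'\ne\emptyset$ and Bob can win, then $u<|U'|+V_B(U',p)$ by (i), and $(B1')$ wins by (ii).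
\end{proof}

Theorem~\ref{thm:V} follows from two statements about $V$ alone, for $U\ne\emptyset$:
\begin{align}
V_B(U,p)&=1+V_A(U,p-1)\qquad(p\ge1),\tag{I}\label{eq:I}\\
V_B(U,0)&=V_A\bigl(U-\rho(U),\rho(U)-1\bigr).\tag{II}\label{eq:II}
\end{align}
Indeed, they say that $V$ satisfies the recursion that defines $V^\beta$, and induction on $p+\sum U$ gives $V=V^\beta$. No move increases $|U|$, so the same induction gives a local version that we use in Section~\ref{sec:forced}: if \eqref{eq:I} and \eqref{eq:II} hold whenever $|U|\le m$, then $V=V^\beta$ on all positions with $|U|\le m$.

\section{Two small graphs and the threshold}\label{sec:small}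

Two graphs with four parts show that neither ``always largest'' nor ``always smallest'' is the right choice at $p=0$. In both we find $V_A(U,0)\le1$ and $V^\beta_A(U,0)\ge1$. Since $V^\beta\le V$, both values are $1$, and Proposition~\ref{prop:reduction} alone gives $\chi_g=4+1=5$.

\begin{example}\label{ex:2211}
Let $U=\{2,2,1,1\}$. To see that $V_A(U,0)\le1$, let Alice touch a $1$, so that Bob must touch a part in $(\{2,2,1\},0)$. If he touches the $1$, Alice touches a $2$; Bob either ends the game or scores $1$, after which Alice ends it. If he touches a $2$, Alice empties the pool, Bob must touch again, and Alice touches the last part; the score is $0$. To see that $V_A^\beta(U,0)\ge1$, note that if Alice first touches a $2$, Bob scores at once, and if she first touches a $1$, Bob touches the other $1$, Alice must touch a $2$, and Bob scores. So $\chi_g(K_{2,2,1,1})=5$, and in $(\{2,2,1\},0)$ Bob must touch the smallest part.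
\end{example}

\begin{example}\label{ex:3111}
Let $U=\{3,1,1,1\}$. To see that $V_A(U,0)\le1$, let Alice touch a $1$, so that Bob must touch a part in $(\{3,1,1\},0)$. If he touches a $1$, Alice touches the last $1$ and Bob must touch the $3$; the score is $0$. If he touches the $3$, Alice makes a pool move to $(\{1,1\},1)$. Then either Bob scores $1$ and the last two moves are touches, or he touches a $1$ and Alice ends the game. To see that $V_A^\beta(U,0)\ge1$, note that if Alice first touches the $3$, Bob scores at once, and if she first touches a $1$, Bob touches the $3$; from $(\{1,1\},2)$ every move of Alice leaves a nonempty pool and an untouched part, so Bob scores. So $\chi_g(K_{3,1,1,1})=5$, and in $(\{3,1,1\},0)$ Bob must touch the largest part.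
\end{example}

The examples show what Bob has to fear. Touching a part of size $2$ creates a pool of size $1$, which Alice empties in one move, forcing him again. An untouched singleton is a move for Alice that adds nothing to the pool, so it also forces him again. A part of size $3$ creates a pool that Alice cannot empty in one move.

\begin{proof}[Proof of Theorem~\ref{thm:threshold}]
For $\tau=3$ this is Theorem~\ref{thm:main}(a). Let $\tau\le2$ and play on $K_{2,2,1,1}$ with $4=\chi_g-1$ colors. Alice colors a singleton; by rule 3 Bob touches a part of size $2$; Alice completes it with the same color; by rule 3 Bob touches the other part of size $2$; Alice gives the fourth color to the last singleton. All parts are touched, so Alice wins. Let $\tau\ge4$ and play on $K_{3,1,1,1}$ with $4=\chi_g-1$ colors. Alice colors a singleton; by rule 4 Bob colors a singleton; Alice colors the last singleton; Bob must give the fourth color to a vertex of the part of size $3$. All parts are touched, so Alice wins.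
\end{proof}

\section{Pool moves, and adding small parts}\label{sec:mono}

To prove \eqref{eq:I} we compare a pool move with a touch of a part of size $r$. The pool move scores $1$ and leads to $(U,p-1)$; the touch leads to $(U-r,(p-1)+r)$. The second position arises from the first by moving the $r$ vertices of an untouched part into the pool, so we must show that this is worth at most one point to Bob.

\begin{lemma}\label{lem:dissolve}
For every multiset $W$, all $r\ge1$, $p\ge0$ and $X\in\{A,B\}$,
\[
V_X(W+r,p)+1\ge V_X(W,p+r).
\]
Consequently \eqref{eq:I} holds.
\end{lemma}

\begin{proof}
We use induction on $r+p+\sum W$. If $W=\emptyset$, the right side is $0$. Let $W\ne\emptyset$. The observation behind both cases is that touching $r$ in $(W+r,p)$ and making a pool move in $(W,p+r)$ lead to the same position $(W,p+r-1)$.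

Let $X=A$. We bound each option of Alice in $(W+r,p)$ from below by $V_A(W,p+r)-1$. In each line the last inequality holds because the position on its left is an option of Alice in $(W,p+r)$.
\begin{align*}
\text{Pool move }(p\ge1):\quad&V_B(W+r,p-1)\ge V_B(W,p+r-1)-1\ge V_A(W,p+r)-1,\\
\text{touch of }w\in W:\quad&V_B(W-w+r,p+w-1)\ge V_B(W-w,p+r+w-1)-1\\
&\hphantom{V_B(W-w+r,p+w-1)}\ge V_A(W,p+r)-1,\\
\text{touch of }r:\quad&V_B(W,p+r-1)\ge V_A(W,p+r).
\end{align*}
The first inequality in the first two lines is the induction hypothesis.

Let $X=B$. We bound each option of Bob in $(W,p+r)$ from above by $V_B(W+r,p)+1$. His pool move is worth $1+V_A(W,p+r-1)\le1+V_B(W+r,p)$, because he can touch $r$ in $(W+r,p)$. His touch of $w\in W$ is worth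
\[
V_A(W-w,p+r+w-1)\le V_A(W-w+r,p+w-1)+1\le V_B(W+r,p)+1,
\]
by induction and because he can touch $w$ in $(W+r,p)$.

For \eqref{eq:I}, let $p\ge1$ and $r\in U$. The lemma with $W=U-r$ and pool $p-1$ gives $V_A(U-r,p+r-1)\le1+V_A(U,p-1)$, so no touch is better than the pool move.
\end{proof}

The next lemma will dispose of the options in \eqref{eq:II} that Alice can answer by forcing Bob again at once. It says that an extra part of size $2$, or an extra pair of singletons, never hurts Bob: if Alice moves in the extra vertices, Bob answers there and the original position returns.

\begin{lemma}\label{lem:add}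
For all $(U,p)$ and $X\in\{A,B\}$,
\[
\text{\rm(a)}\quad V_X(U+2,p)\ge V_X(U,p),\qquad\qquad\text{\rm(b)}\quad V_X(U+1+1,p)\ge V_X(U,p).
\]
\end{lemma}

\begin{proof}
We use induction on $p+\sum U$. If $U=\emptyset$ the right sides are $0$. Let $U\neq\emptyset$ and let $U^+$ be the enlarged multiset. For $X=B$, every option of Bob in $(U,p)$ is available in $(U^+,p)$ and is worth at least as much there by induction. For $X=A$, consider an option of Alice in $(U^+,p)$. If it is a pool move or a touch of an element of $U$, it is worth at least as much as the same option in $(U,p)$ by induction, hence at least $V_A(U,p)$. If she touches the extra $2$ in (a), the option is worth $V_B(U,p+1)\ge1+V_A(U,p)$. If she touches an extra $1$ in (b), it is worth $V_B(U+1,p)\ge V_A(U,p)$, since Bob can touch the other extra $1$.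
\end{proof}

One extra singleton can hurt Bob. We have $V_A(\{2,2\},0)\geq1$, since Alice must touch a $2$ and Bob scores, but $V_A(\{2,2,1\},0)=0$, since Alice touches the $1$, Bob must touch a $2$, and Alice ends the game. This is why the option of touching a unique singleton needs the finer tool developed next.

\section{Rounds and schedules}\label{sec:sched}

To prove \eqref{eq:II} we must compare $V_A(U-r,r-1)$ for different $r\in U$. These positions have different pools and different untouched parts, and a move-by-move simulation as in Section~\ref{sec:mono} has no obvious pairing of moves. But they have one untouched part fewer than $U$, so by induction Bob may be assumed to play $\beta$ in them. Then only Alice makes choices, and her task can be described exactly.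

If Alice touches a part at every turn and Bob answers each time with a pool move, the score is $|U|-1$. We measure Alice's success by how much she saves against this baseline. Consider a play against $\beta$ from $(U,p)$, $U\neq\emptyset$, with Alice moving first. Let Alice make $a$ touches and $y$ pool moves, and let Bob make $j$ touches, so that $a+j=|U|$. Put $\varepsilon=1$ if Bob makes the last move and $\varepsilon=0$ otherwise. Bob makes $a+y-1+\varepsilon$ moves, of which $j$ are touches, so
\begin{equation}\label{eq:score}
\text{score}=a+y-1+\varepsilon-j=|U|-1-(2j-y-\varepsilon).
\end{equation}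
Each touch forced on Bob saves Alice $2$, except that a touch ending the game saves only $1$, and each pool move of her own costs her $1$.

Cut the play into \emph{rounds}, each ending with a touch by Bob. Suppose that a round starts with pool $R-1$ and Alice to move; after the first round, $R$ is the size of the part that Bob has just touched. Let Alice touch in this round the parts with sizes in the multiset $T$ and make $y$ pool moves. Bob answers all of her $|T|+y$ moves but the last by a pool move, and after her last move the pool is empty. Thus $R-1+\sum_{t\in T}(t-1)-y-(|T|+y-1)=0$, that is,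
\begin{equation}\label{eq:round}
2y=R+\sum_{t\in T}(t-2).
\end{equation}
A part of size $2$ in $T$ contributes nothing, a singleton contributes $-1$, and larger parts contribute positively. The following definition records the rounds and forgets the order of moves inside them.

\begin{definition}\label{def:sched}
Let $U\ne\emptyset$ and $R\ge1$. A \emph{schedule of length $j\ge0$ for $(U;R)$} is a sequence of multisets $T_0,\dots,T_{j-1}$ such that, with $U_0=U$ and $R_0=R$, for $0\le\ell<j$:
\begin{enumerate}
\item[(S1)] $T_\ell\subseteq U_\ell$, and $Y_\ell:=U_\ell-T_\ell$ is nonempty;
\item[(S2)] $y_\ell:=\frac12\bigl(R_\ell+\sum_{t\in T_\ell}(t-2)\bigr)$ is a nonnegative integer;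
\item[(S3)] $R_{\ell+1}=\rho(Y_\ell)$ and $U_{\ell+1}=Y_\ell-R_{\ell+1}$.
\end{enumerate}
Its \emph{saving} is $\sigma=\sum_{\ell<j}(2-y_\ell)-\varepsilon$, where $\varepsilon=1$ if $U_j=\emptyset$ and $\varepsilon=0$ otherwise. Let $s(U;R)$ be the largest saving of a schedule for $(U;R)$.
\end{definition}

Since $|U_{\ell+1}|<|U_\ell|$, there are finitely many schedules, and the empty schedule has saving $0$, so $s(U;R)\ge0$ is well defined. For instance, $T_0=\{1\}$ is a schedule for $(\{2,2,1,1\};1)$ with $y_0=0$, $R_1=1$, $U_1=\{2,2\}$ and saving $2$; it describes the opening of Example~\ref{ex:2211}, with score $4-1-2=1$.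

\begin{lemma}\label{lem:value}
For $U\ne\emptyset$ and $p\ge0$, $\;V^\beta_A(U,p)=|U|-1-s(U;p+1)$.
\end{lemma}

\begin{proof}
Since $\beta$ determines Bob's moves, $V^\beta_A(U,p)$ is the least score of a play against $\beta$.

\emph{Every play gives a schedule.} Take a play in which Bob touches $j$ times, and let $T_\ell$ be the multiset of sizes touched by Alice in round $\ell$, for $0\le\ell<j$. Round $0$ starts with pool $p=R_0-1$. Condition (S1) holds because Bob finds a part to touch, (S2) is \eqref{eq:round}, and (S3) is the rule of $\beta$. The play ends with a touch, so Bob moves last exactly when $U_j=\emptyset$; the two meanings of $\varepsilon$ agree. Alice may make further pool moves after Bob's last touch, so $y\ge\sum_\ell y_\ell$ and $2j-y-\varepsilon\le\sigma\le s(U;p+1)$. By \eqref{eq:score} the score is at least $|U|-1-s(U;p+1)$.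

\emph{Every schedule gives a play.} The danger is that the pool becomes empty too early, so Alice first makes the moves that fill it. Consider round $\ell$, starting with pool $R_\ell-1$. Let $T_\ell$ consist of $x$ singletons and a multiset $Q$ of sizes at least $2$, and put $z=y_\ell$. By (S2), $R_\ell+\sum_{q\in Q}(q-2)=x+2z$, and this number is at least $1$. Alice first touches the parts in $Q$. After each such touch the pool is nonempty, so Bob makes a pool move, and the pool has changed by $q-2$. Afterwards Alice is to move with pool $x+2z-1$ and $(x,z)\ne(0,0)$. She now makes $z$ pool moves and then touches $x$ singletons. We let $x$ and $z$ count the moves still to be made and check that the description ``pool $x+2z-1$ and $(x,z)\ne(0,0)$'' persists until the round ends.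
\begin{itemize}
\item If $z\ge1$, the pool is nonempty and her pool move leaves $x+2z-2$. This is $0$ exactly when $(x,z)=(0,1)$, and then it was her last move. Otherwise Bob's pool move leaves $x+2(z-1)-1$, and $(x,z-1)\neq(0,0)$.
\item If $z=0$, she touches a singleton and the pool stays $x-1$. This is $0$ exactly when $x=1$, and then it was her last move. Otherwise Bob's pool move leaves $(x-1)-1$, and $x-1\ge1$.
\end{itemize}
Since $Y_\ell\ne\emptyset$, the game does not end during these moves, and Bob then touches a part of size $\rho(Y_\ell)=R_{\ell+1}$, leaving pool $R_{\ell+1}-1$.

After $j$ rounds, if $U_j=\emptyset$, the play is over and \eqref{eq:score} gives the score $|U|-1-\sigma$. If $U_j\ne\emptyset$, Alice touches a part at each further turn. She makes no more pool moves. If Bob never touches again, Alice moves last and the score is $|U|-1-\sigma$. If he touches $j'\ge1$ more times, the bracket in \eqref{eq:score} is at least $\sigma+2j'-1>\sigma$. In all cases the score is at most $|U|-1-\sigma$.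
\end{proof}

A last round that saves nothing can be dropped. Call a schedule for $(U;R)$ \emph{tight} if its saving is $s(U;R)$ and its length is the least among such schedules.

\begin{lemma}\label{lem:tight}
If a tight schedule has length $j\ge1$, then $y_{j-1}+\varepsilon\le1$.
\end{lemma}

\begin{proof}
The sequence $T_0,\dots,T_{j-2}$ is a schedule, and its own $\varepsilon$ is $0$ because $U_{j-1}\supseteq Y_{j-1}\ne\emptyset$. Its saving is $\sigma+\varepsilon-(2-y_{j-1})$, which is less than $\sigma$ by tightness.
\end{proof}

\section{The exchange lemma}\label{sec:exchange}

Suppose that Bob must touch a part in $(W+r+R,0)$, where $R\ge3$ is the largest size. In terms of schedules, touching $R$ is at least as good for him as touching $r$ if $s(W+r;R)\le s(W+R;r)$. So we must convert a good schedule for $(W+r;R)$, which we call the \emph{left} side, into an equally good one for $(W+R;r)$, the \emph{right} side.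

The tool is a symmetry of (S2). Written as
\begin{equation}\label{eq:sym}
y_\ell=1+\tfrac12\Bigl((R_\ell-2)+\sum_{t\in T_\ell}(t-2)\Bigr),
\end{equation}
it shows that $y_\ell$ depends only on the multiset $T_\ell+R_\ell$, and not on which of its elements was touched by Bob. A round of a left schedule that contains $r$ can therefore serve as the first round of a right schedule.

\begin{example}\label{ex:exchange}
Let $R=4$, $r=3$, $W=\{1,1,1\}$. We write a round as $(R_\ell\mid T_\ell)$ and end a schedule with Bob's last touch $R_j$. The table lists three left schedules and their right counterparts.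
\[
\begin{array}{c|l|l|c}
&\text{left: }(\{3,1,1,1\};4)&\text{right: }(\{4,1,1,1\};3)&\text{saving}\\\hline
\text{A}&(4\mid\emptyset),\ (3\mid1),\ 1&(3\mid1),\ (4\mid\emptyset),\ 1&1\\
\text{B}&(4\mid3,1),\ 1&(3\mid4,1),\ 1&0\\
\text{C}&(4\mid1,1),\ 3&(3\mid1),\ 4&1
\end{array}
\]
The rounds $(4\mid\emptyset)$, $(4\mid3,1)$, $(3\mid4,1)$ have $y=2$, the rounds $(3\mid1)$, $(4\mid1,1)$ have $y=1$, and $\varepsilon=0$ throughout. In A the round containing the $3$ moves to the front; Bob then touches the $4$ because it is the largest part, and the other round follows. In B the $3$ and the $4$ trade places inside one round. In C the $3$ lies in no round. The last round moves to the front with the $3$ in place of the $4$, and Alice touches one singleton fewer to keep \eqref{eq:sym} balanced. This last device fails for the left schedule $(4\mid\emptyset),\,3$, which has no singleton to give up; but there $y_0=2$, so by Lemma~\ref{lem:tight} that schedule is not tight.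
\end{example}

\begin{lemma}\label{lem:exchange}
Let $R\ge3$ and let $W$ be a multiset with all elements at most $R$. Suppose that either {\rm(a)} $3\le r\le R$, or {\rm(b)} $r=1$ and $1\notin W$. Then
\[
s(W+r;R)\le s(W+R;r).
\]
\end{lemma}

\begin{proof}
\emph{Labeled schedules.} Let $\Omega$ be a set of distinguishable parts whose sizes form $W+r+R$, with a part $P^+$ of size $R$ and another part $P^-$ of size $r$. Write $|P|$ for the size of a part $P$. A schedule of length $j$ is then given by parts $B_0,\dots,B_j$ and sets of parts $T_0,\dots,T_{j-1}$, all disjoint, where $B_0=P^+$ on the left and $B_0=P^-$ on the right. Put $C_\ell=T_\ell\cup\{B_\ell\}$, $Y_\ell=\Omega\setminus(C_0\cup\dots\cup C_\ell)$ and $Y_{-1}=\Omega$. The conditions are that each $y_\ell=1+\frac12\sum_{P\in C_\ell}(|P|-2)$ is a nonnegative integer and that $B_{\ell+1}$ is a part in $Y_\ell$ of size $\rho(Y_\ell)$. Only sizes matter, so any part of the right size may be taken as $B_{\ell+1}$.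

Take a tight left schedule. If $j=0$, then $s(W+r;R)=0$ and there is nothing to prove. Let $j\ge1$.

\emph{Bob's touches while $P^-$ is untouched.} The hypothesis on $r$ enters through the following fact, for $0\le m\le j-1$.
\begin{enumerate}
\item[$(*)$] If $P^-\notin C_0\cup\dots\cup C_{m-1}$ and $B_m\ne P^-$, then $|B_m|\ge3$ and $B_m$ is a largest part of $Y_{m-1}$. Hence $\rho(Y)=|B_m|$ for every $Y\subseteq Y_{m-1}$ that contains $B_m$.
\end{enumerate}
For $m=0$ this holds because $R\ge3$ is the largest size in $\Omega$. Let $m\ge1$; then $P^-\in Y_{m-1}$. In case (a), $Y_{m-1}$ contains a part of size at least $3$, so $\rho(Y_{m-1})$ is the maximum. In case (b), if all parts of $Y_{m-1}$ had size at most $2$, Bob would touch a smallest part, which is the only singleton $P^-$.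

\emph{The rotation.} Let $i$ be the index with $P^-\in C_i$ if there is one, and let $i=j-1$ otherwise. In both cases $P^-\notin C_0\cup\dots\cup C_{i-1}$. We define the first $i+1$ rounds of a right schedule by
\[
B_0'=P^-,\qquad T_0'\subseteq C_i\setminus\{P^-\},\qquad B'_\ell=B_{\ell-1},\quad T'_\ell=T_{\ell-1}\quad(1\le\ell\le i),
\]
where $T'_0$ will be chosen below so that $y_0'=y_i$. The sets $C'_0,\dots,C'_i$ are disjoint, because $C_0'\subseteq C_i\cup\{P^-\}$ and $C'_\ell=C_{\ell-1}$ for $1\le \ell\le i$. Also $y'_\ell=y_{\ell-1}$ for these $\ell$. Finally, Bob does touch $B'_\ell$: the set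
\[
Y'_{\ell-1}=\Omega\setminus(C'_0\cup C_0\cup\dots\cup C_{\ell-2})
\]
is contained in $Y_{\ell-2}$ and contains $B_{\ell-1}$, so $(*)$ with $m=\ell-1$ gives $\rho(Y'_{\ell-1})=|B_{\ell-1}|$. It remains to choose $T_0'$ and to continue after round $i$.

\emph{Case 1: $P^-\in C_i$.} Take $T'_0=C_i\setminus\{P^-\}$. Then $C'_0=C_i$, so $y'_0=y_i$. The rounds $C'_0,\dots,C'_i$ are a permutation of $C_0,\dots,C_i$, so $Y'_i=Y_i$. Put $B'_\ell=B_\ell$ and $T'_\ell=T_\ell$ for $\ell>i$. This is a right schedule of length $j$ with the same numbers $y_\ell$ up to order and the same $\varepsilon$, hence with the same saving.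

\emph{Case 2: $P^-\notin C_0\cup\dots\cup C_{j-1}$}, so $i=j-1$. Let $b=|B_{j-1}|$. By $(*)$ with $m=j-1$ we have $b\ge3$, and $b\ge r$ because $P^-\in Y_{j-2}$. Here we use tightness. Let $x$ be the number of singletons in $T_{j-1}$. The other parts of $T_{j-1}$ contribute nonnegative terms to (S2), so $2y_{j-1}\ge b-x$, and Lemma~\ref{lem:tight} gives $x\ge b-2\ge1$. In case (b) the only singleton is $P^-\notin T_{j-1}$, so Case 2 does not occur. In case (a) we have $x\ge b-2>b-r\ge0$, and we let $T_0'$ be $T_{j-1}$ with $b-r$ singletons removed. Then
\[
r+\sum_{P\in T'_0}(|P|-2)=r+(b-r)+\sum_{P\in T_{j-1}}(|P|-2)=2y_{j-1},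
\]
so $y'_0=y_{j-1}$. The set $Y'_{j-1}=\Omega\setminus(C'_0\cup C_0\cup\dots\cup C_{j-2})$ is contained in $Y_{j-2}$ and contains $B_{j-1}$, so by $(*)$ we may put $B'_j=B_{j-1}$. This is a right schedule of length $j$ with the same numbers $y_\ell$ up to order. Since $C'_0$ has at most as many parts as $C_{j-1}$, the set $Y'_{j-1}$ has at least as many parts as $Y_{j-1}$, so $\varepsilon'\le\varepsilon$. The right saving is at least the left saving.
\end{proof}

\begin{remark}
The hypothesis $R\ge3$ cannot be dropped. For $R=2$, $r=1$, $W=\{2\}$, the schedule $T_0=\emptyset$ shows $s(\{2,1\};2)\ge1$, while $s(\{2,2\};1)=0$ because $1+\sum_{t\in T_0}(t-2)=1$ is odd for every $T_0$. This is the position $(\{2,2,1\},0)$ of Example~\ref{ex:2211}. The values $r=2$ and $r=1\in W$ are excluded because $(*)$ fails for them: Bob may touch a small part other than $P^-$ while $P^-$ is untouched. They are handled by Lemma~\ref{lem:add}.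
\end{remark}

\section{Bob's forced touch and the formula for $\chi_g$}\label{sec:forced}

\begin{proof}[Proof of Theorem~\ref{thm:V}]
By Lemma~\ref{lem:dissolve} and the end of Section~\ref{sec:pool}, it remains to prove \eqref{eq:II}. We use induction on $n=|U|$. For $r\in U$ let $f_r=V_A(U-r,r-1)$ be the value of Bob's option $r$ in $(U,0)$. We must show $f_r\le f_{\rho(U)}$ for all $r\in U$. If all elements of $U$ are equal, in particular if $n=1$, there is nothing to prove. Let $n\ge2$ and assume \eqref{eq:II} for fewer than $n$ parts. Then $V=V^\beta$ on positions with at most $n-1$ untouched parts, and Lemma~\ref{lem:value} gives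
\begin{equation}\label{eq:fr}
f_r=n-2-s(U-r;r)\qquad(r\in U).
\end{equation}

\emph{The case $\max U\le2$.} Let $U$ contain both sizes and write $U=W+1+2$. Here $\rho(U)=1$. After Bob touches a $2$, Alice can empty the pool; then Bob touches a $1$ by \eqref{eq:II} for $n-1$ parts. With Lemma~\ref{lem:add}(a),
\[
f_2=V_A(W+1,1)\le V_B(W+1,0)=V_A(W,0)\le V_A(W+2,0)=f_1 .
\]

\emph{The case $R=\max U\ge3$.} Here $\rho(U)=R$. Let $r\in U$ with $r<R$ and $W=U-R-r$. Then $f_R=V_A(W+r,R-1)$ and $f_r=V_A(W+R,r-1)$. There are three subcases.

If $r\ge3$, or $r=1$ and $1\notin W$, then \eqref{eq:fr} and Lemma~\ref{lem:exchange} give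
\[
f_r=n-2-s(W+R;r)\le n-2-s(W+r;R)=f_R .
\]

If $r=2$, Alice can empty the pool; then Bob touches $R$ by \eqref{eq:II} for $n-1$ parts. With Lemma~\ref{lem:add}(a),
\[
f_2=V_A(W+R,1)\le V_B(W+R,0)=V_A(W,R-1)\le V_A(W+2,R-1)=f_R .
\]

If $r=1$ and $1\in W$, Alice can touch another singleton; then Bob touches $R$ by \eqref{eq:II} for $n-2$ parts. With Lemma~\ref{lem:add}(b) applied to $W-1$,
\[
f_1=V_A(W+R,0)\le V_B(W-1+R,0)=V_A(W-1,R-1)\le V_A(W+1,R-1)=f_R .
\]
This proves \eqref{eq:II}.
\end{proof}

Theorems~\ref{thm:main} and~\ref{thm:threshold} are now proved. We also obtain the game chromatic number as the bound $2k-1$ from the introduction minus Alice's largest saving.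

\begin{theorem}\label{thm:formula}
$\chi_g(K_{r_1,\dots,r_k})=2k-1-s(\{r_1,\dots,r_k\};1)$.
\end{theorem}

\begin{proof}
Let $U=\{r_1,\dots,r_k\}$. By Corollary~\ref{cor:chi}, Theorem~\ref{thm:V} and Lemma~\ref{lem:value}, $\chi_g=k+V_A(U,0)=k+V_A^\beta(U,0)=k+\bigl(k-1-s(U;1)\bigr)$.
\end{proof}

\section{Graphs without singletons}\label{sec:closed}

Let $U=\{r_1,\dots,r_k\}$ have no element $1$. By Theorem~\ref{thm:formula}, Theorem~\ref{thm:closed} says that $s(U;1)=\max\{0,S_1,S_2\}$. Without singletons all terms in (S2) are nonnegative and $R_\ell\geq1$, so $y_\ell\ge1$: a round saves at most $1$, and it saves $1$ only if $R_\ell+\sum_{t\in T_\ell}(t-2)=2$. Alice can achieve this in the first round by touching a part of size $3$, which explains $S_1$. In later rounds she needs $R_\ell=2$, and Bob touches a part of size $2$ only when all larger parts are gone. The quantity $S_2$ weighs the gain from these late rounds against the cost of removing the larger parts.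

Call a part \emph{big} if its size is at least $3$. Let $m$ be the number of big parts and let $b$ range over their sizes. All $h$ odd parts are big, so $\sum_b\lceil b/2\rceil=\frac12\bigl(h+\sum_bb\bigr)$ and
\[
S:=d-1-\sum_b\bigl(\lceil b/2\rceil-2\bigr)=d-1-\frac h2+m-\frac12\sum_b(b-2).
\]
By definition $S_2=S$ if $h$ is odd. Call a schedule for $(U;1)$ of length $j\ge1$ \emph{exhaustive} if $U_j$ contains no big part and $R_j=2$. Then every big part lies in some $T_\ell$ or is among $R_1,\dots,R_{j-1}$. Let $a$ be the number of big parts in $T_0,\dots,T_{j-1}$ and $e$ the number of $\ell\in\{1,\dots,j-1\}$ with $R_\ell=2$, so that $j-1=(m-a)+e$. Sum \eqref{eq:sym} over $\ell<j$. The term $R_0=1$ contributes $-1$, parts of size $2$ contribute $0$, and each big part contributes once: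
\begin{equation}\label{eq:sumy}
\sum_{\ell<j}y_\ell=j+\frac12\Bigl(-1+\sum_b(b-2)\Bigr).
\end{equation}
The left side is an integer, so $h$ is odd. Moreover $\sigma+\varepsilon=2j-\sum_\ell y_\ell=\frac32+m-a+e-\frac12\sum_b(b-2)$. Comparing with $S$, we obtain for every exhaustive schedule
\begin{equation}\label{eq:exh}
\sigma+\varepsilon=S_2-\Bigl(a-\frac{h+1}2\Bigr)-\bigl(d-2-e\bigr).
\end{equation}

\begin{proof}[Proof of Theorem~\ref{thm:closed}]
\emph{Upper bound for $s(U;1)$.} Take a tight schedule. If $j=0$, its saving is $0$. Let $j\ge1$. Since $y_{j-1}\ge1$, Lemma~\ref{lem:tight} gives $y_{j-1}=1$ and $\varepsilon=0$, so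
\[
R_{j-1}+\sum_{t\in T_{j-1}}(t-2)=2 .
\]

If $j=1$, then $R_0=1$ and $T_0$ contains a $3$. This part, the part $R_1$ and an element of $U_1\ne\emptyset$ show that $k\ge3$. The saving is $1=S_1$.

If $j\ge2$, then $R_{j-1}\in U$ is at least $2$, so $R_{j-1}=2$. Hence $Y_{j-2}$ contains no big part, $R_j=2$, and the schedule is exhaustive; in particular $h$ is odd. We show that both brackets in \eqref{eq:exh} are nonnegative. Besides the $e$ parts counted by $e$, the part $R_j$ and an element of $U_j\neq\emptyset$ have size $2$, so $e\le d-2$. Let $h_A$ odd parts lie in the sets $T_\ell$ and let $h_B$ odd parts be among $R_1,\dots,R_{j-1}$, so $h_A+h_B=h$. There are $1+h_B$ rounds with $R_\ell$ odd, counting round $0$, and in each of them $T_\ell$ contains an odd part because $y_\ell$ is an integer. So $h_A\ge1+h_B$ and $a\ge h_A\ge(h+1)/2$. Therefore $\sigma\le S_2$.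

\emph{Lower bound for $s(U;1)$.} The empty schedule has saving $0$. If $S_1=1$, take $j=1$ and $T_0=\{3\}$. Then $y_0=1$, $|Y_0|=k-1\ge2$, $\varepsilon=0$ and $\sigma=1$.

Let $S_2>0$. Then $h$ is odd, and $d\ge2$ because $\lceil b/2\rceil\ge2$ for every big part. Build a schedule round by round: if $R_\ell$ is odd let $T_\ell$ consist of one odd element of $U_\ell$, and if $R_\ell$ is even let $T_\ell=\emptyset$. To see that this is possible, we check that the number of odd elements of $U_\ell$ has the parity of $R_\ell$. This holds for $\ell=0$, as $h$ and $R_0=1$ are odd. If it holds for $\ell$, then an odd element is available when $R_\ell$ is odd, $Y_\ell$ has an even number of odd elements, and removing $R_{\ell+1}$ gives the claim for $\ell+1$. Condition (S2) holds since $R_\ell+\sum_{t\in T_\ell}(t-2)$ is even and positive. Stop at the index $j$ for which $R_j$ is the $(d-1)$-st part of size $2$ among $R_1,R_2,\dots$. No $T_\ell$ contains a $2$, so until then every $Y_\ell$ contains a $2$ and (S1) holds. At the end $R_j=\rho(Y_{j-1})=2$, so the schedule is exhaustive, $e=d-2$, and $U_j=\{2\}$ gives $\varepsilon=0$. With $h_B$ as above, $a=1+h_B$ and $a+h_B=h$, so $a=(h+1)/2$. By \eqref{eq:exh},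 $\sigma=S_2$.
\end{proof}

For example, let all $k$ parts have the same size $r\ge2$. If $r=2$, then $h=0$; if $r\ge3$, then $d=0$ and $S_2\le0$. So only $S_1$ can be positive, and $\chi_g=2k-2$ when $r=3$ and $k\ge3$, while $\chi_g=2k-1$ in all other cases.

\begin{thebibliography}{1}

\bibitem{TOZ}
Krzysztof Turowski, Pawe{\l} Obszarski and Hubert Zi\k{e}ba,
\emph{The Game Chromatic Number of Complete Multipartite Graphs},
arXiv:2304.12073 (2023).

\end{thebibliography}
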